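\title{Incidence algebras of finite posets are Calkin algebras}

\begin{abstract}
We prove that the incidence algebra of every finite partially ordered set, and more generally of every finite preordered set, is isometrically isomorphic to the Calkin algebra $\mathcal{B}(Z)/\mathcal{K}(Z)$ of a Banach space $Z$, over the real and over the complex scalars. All the spaces $Z$ are finite $\ell_\infty$-sums of subspaces of a single space $X$, of Argyros--Haydon type, that carries an infinite set of additional ``free'' coordinates: for every set $A$ of free coordinates, every operator into $X$ from the subspace of vectors vanishing on $A$ is a scalar multiple of the inclusion plus a compact operator. As consequences, every algebra of matrices containing the diagonal matrices is a Calkin algebra, and the closed ideals of $\mathcal{B}(Z)$ are described by the order. The proof is self-contained.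
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{K}\in\{\mathbb{R},\mathbb{C}\}$ is the scalar field and $\mathbb{N}=\{1,2,\dots\}$. For Banach spaces $Y,X$ over $\mathbb{K}$ we write $\mathcal{B}(Y,X)$ for the bounded operators from $Y$ to $X$ and $\mathcal{K}(Y,X)$ for the compact ones, that is, those mapping the unit ball onto a relatively compact set; $\mathcal{B}(X)=\mathcal{B}(X,X)$ and $\mathcal{K}(X)=\mathcal{K}(X,X)$. The set $\mathcal{K}(X)$ is a closed two-sided ideal of $\mathcal{B}(X)$, and the quotient $\mathcal{B}(X)/\mathcal{K}(X)$, with the norm $\|T+\mathcal{K}(X)\|=\inf\{\|T+K\|:K\in\mathcal{K}(X)\}$, is a Banach algebra, the \emph{Calkin algebra of $X$}. A Banach algebra $\mathcal{A}$ over $\mathbb{K}$ is called \emph{a Calkin algebra} if, for some Banach space $X$ over $\mathbb{K}$, there is a $\mathbb{K}$-linear, multiplicative, bounded bijection with bounded inverse from $\mathcal{A}$ onto $\mathcal{B}(X)/\mathcal{K}(X)$.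

Finite-rank operators exist on every Banach space, and so do their norm limits, which are compact. The Calkin algebra discards the compact operators and records what is left. If $X$ is finite-dimensional, nothing is left. If $X=c_0$, a great deal is left: let $R_A$ be the coordinate projection onto $A\subset\mathbb{N}$ and let $A_1,A_2,\dots$ be disjoint infinite sets. A compact operator maps weakly null sequences to norm null sequences, so if a finite combination $\sum_i\alpha_iR_{A_i}$ is compact, then testing it on the unit vectors $e_n$, $n\in A_i$, gives $\alpha_i=0$. Thus the Calkin algebra of $c_0$ is infinite-dimensional. To realize a nonzero finite-dimensional algebra as a Calkin algebra one needs a space with very few operators, and one needs to prescribe how these few operators multiply.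

The algebras considered here come from orders. Let $(\mathcal{P},\le)$ be a finite \emph{preordered} set: the relation $\le$ is reflexive and transitive. It is a \emph{partially ordered set} (poset) if, in addition, $s\le t$ and $t\le s$ imply $s=t$. The \emph{incidence algebra} of $\mathcal{P}$ is
\[
\mathcal{I}(\mathcal{P})=\{f\colon\mathcal{P}\times\mathcal{P}\to\mathbb{K} : f(s,t)=0\text{ whenever } s\not\le t\},
\]
with pointwise linear operations and the convolution product
\[
(f\star g)(s,t)=\sum_{s\le r\le t}f(s,r)g(r,t).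
\]
This is the product of matrices indexed by $\mathcal{P}$, because $f(s,r)g(r,t)=0$ unless $s\le r\le t$; transitivity makes $\mathcal{I}(\mathcal{P})$ closed under the product and reflexivity puts the identity matrix in it. We let $f$ act on $(\mathbb{K}^{\mathcal{P}},\|\cdot\|_\infty)$ by $(f\cdot v)(s)=\sum_t f(s,t)v(t)$ and give $\mathcal{I}(\mathcal{P})$ the operator norm
\[
\|f\|=\max_{s\in\mathcal{P}}\sum_{t\in\mathcal{P}}|f(s,t)|.
\]
On $n$ points, an antichain gives the diagonal matrices, a chain gives the algebra $\mathbb{T}_n$ of upper-triangular matrices, and the preorder in which any two points are related gives the full matrix algebra $M_n(\mathbb{K})$.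

It is known (Kania and Laustsen) that $\mathbb{T}_2$ is a Calkin algebra. The question we answer comes from the paper of Acuaviva \cite{Acuaviva}:
\begin{quote}
\emph{Is the incidence algebra $\mathcal{I}(\mathcal{P})$ of every finite partially ordered set $\mathcal{P}$ a Calkin algebra?}
\end{quote}

There is a natural reason to guess that it is. An operator on a direct sum $Z=\bigoplus_{s\in\mathcal{P}}Z_s$ is a matrix of operators $T_{s,t}\colon Z_t\to Z_s$, and it is compact exactly when all its entries are. The Calkin algebra of $Z$ will be $\mathcal{I}(\mathcal{P})$ if $\mathcal{B}(Z_t,Z_s)/\mathcal{K}(Z_t,Z_s)$ is one-dimensional for $s\le t$ and zero for $s\not\le t$, and if the generators compose as the matrix units do. Inclusion maps compose in just this way. So one looks for subspaces $Z_s$ of one space, with $Z_t\subset Z_s$ for $s\le t$, between which there are no operators other than multiples of inclusions and compact operators. Two demands are hidden here. A one-point poset already asks for an infinite-dimensional space on which every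 operator is a scalar plus a compact operator. A two-point chain asks for asymmetry: a noncompact operator $Z_2\to Z_1$, and none in the opposite direction. Both demands can be met, for all posets, inside one space.

\begin{theorem}\label{thm:main}
There is a Banach space $X$ over $\mathbb{K}$ such that for every nonempty finite preordered set $\mathcal{P}$ there are closed subspaces $Z_s\subset X$ $(s\in\mathcal{P})$, with $Z_t\subset Z_s$ if $s\le t$, having the following property. Let $Z=(\bigoplus_sZ_s)_{\ell_\infty}$, let $J_{t,s}\colon Z_t\to Z_s$ $(s\le t)$ be the inclusions, and for $f\in\mathcal{I}(\mathcal{P})$ let $\Phi(f)\in\mathcal{B}(Z)$ be the operator whose matrix entry $Z_t\to Z_s$ is $f(s,t)J_{t,s}$ if $s\le t$ and $0$ otherwise. Then $\Phi$ is an algebra homomorphism, $\mathcal{B}(Z)=\Phi(\mathcal{I}(\mathcal{P}))\oplus\mathcal{K}(Z)$, and $f\mapsto\Phi(f)+\mathcal{K}(Z)$ is an isometric algebra isomorphism of $\mathcal{I}(\mathcal{P})$ onto $\mathcal{B}(Z)/\mathcal{K}(Z)$.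
\end{theorem}

In particular, $\mathcal{I}(\mathcal{P})$ is a Calkin algebra for every finite poset $\mathcal{P}$ and both scalar fields; for $\mathcal{P}=\emptyset$ take the zero space.

\begin{corollary}\label{cor:matrix}
Every subalgebra of $M_n(\mathbb{K})$ containing all diagonal matrices, with the $\ell_\infty^n$-operator norm, is isometrically a Calkin algebra.
\end{corollary}

\begin{corollary}\label{cor:ideals}
For $Z$ as in Theorem~\ref{thm:main}, the nonzero closed ideals of $\mathcal{B}(Z)$ correspond, in an inclusion-preserving way, to the (possibly empty) sets $U\subset\{(s,t):s\le t\}$ such that $(s,t)\in U$, $s'\le s$, $t\le t'$ imply $(s',t')\in U$.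
\end{corollary}

The space $X$ is built by the method of Argyros and Haydon \cite{AH}, with additional ``free'' coordinates; no result of \cite{AH} is used as a black box. Section~\ref{sec:reduction} isolates three properties of $X$ (Proposition~\ref{prop:space}) and derives the results above from them. The remaining sections prove Proposition~\ref{prop:space}: the construction is in Section~\ref{sec:construction}, upper norm estimates are in Section~\ref{sec:ris}, and operators are treated in Sections~\ref{sec:operators} and~\ref{sec:YA}.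

\section{From one space to all finite preorders}\label{sec:reduction}

\begin{proposition}\label{prop:space}
There are a Banach space $X$ over $\mathbb{K}$, a countably infinite set $F=\{\varphi_1,\varphi_2,\dots\}$, functionals $x\mapsto x(\varphi)$ on $X$ of norm at most $1$ and vectors $d_\varphi\in X$ $(\varphi\in F)$, and finite-rank operators $P_n\in\mathcal{B}(X)$ $(n\in\mathbb{N})$ with the following properties. For $A\subset F$ put $Y_A=\{x\in X:x(\varphi)=0\text{ for all }\varphi\in A\}$.
\begin{itemize}
\item[(a)] $d_\varphi(\varphi)=1$ and $d_\varphi(\psi)=0$ for $\varphi\ne\psi$ in $F$; $1\le\|d_\varphi\|\le2$; and the sequence $(d_{\varphi_n})$ is weakly null.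
\item[(b)] For every $A\subset F$, every $T\in\mathcal{B}(Y_A,X)$ has the form $\lambda J+K$, where $\lambda\in\mathbb{K}$, $J\colon Y_A\to X$ is the inclusion and $K$ is compact.
\item[(c)] $\|P_n\|\le2$, $P_nx\to x$ for every $x\in X$, and $P_n(Y_A)\subset Y_A$ for all $A\subset F$.
\end{itemize}
\end{proposition}

The space $c_0$, with its unit vectors, coordinates and basis projections, satisfies (a) and (c); the whole difficulty is to have (b) as well. By (a), $d_\varphi\in Y_A$ if and only if $\varphi\notin A$. Recall also that, by the Hahn--Banach theorem, a sequence in a subspace $Y\subset X$ is weakly null in $Y$ if and only if it is weakly null in $X$.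

\begin{example}[the algebra $\mathbb{T}_2$]\label{ex:T2}
Let $A\subset F$ be infinite with infinite complement, and let $Z=X\oplus Y_A$. An operator on $Z$ is a matrix
\[
\begin{pmatrix}T_{11}&T_{12}\\T_{21}&T_{22}\end{pmatrix},\qquad T_{11}\colon X\to X,\quad T_{12}\colon Y_A\to X,\quad T_{21}\colon X\to Y_A,\quad T_{22}\colon Y_A\to Y_A .
\]
Regard each entry as an operator into $X$ and apply (b), with $X=Y_\emptyset$. Modulo compact operators, $T_{11}$ and $T_{22}$ are multiples of the identity and $T_{12}$ is a multiple of the inclusion $J$. These three generators are not compact, since they fix the weakly null sequence $(d_\varphi)_{\varphi\notin A}$ of vectors of norm at least $1$. For the remaining entry, (b) gives $T_{21}x=\lambda x+Kx$. Take $x=d_\varphi$ with $\varphi\in A$ and evaluate at $\varphi$: since $T_{21}d_\varphi\in Y_A$, we get $0=\lambda+(Kd_\varphi)(\varphi)$. As $\varphi$ runs through the infinite set $A$ we have $\|Kd_\varphi\|\to0$, so $\lambda=0$ and $T_{21}$ is compact. Modulo compact operators, an operator on $Z$ is therefore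 an upper-triangular scalar matrix.

That $A$ is infinite is essential. For finite $A$, the map $x\mapsto x-\sum_{\varphi\in A}x(\varphi)d_\varphi$ is a finite-rank perturbation of the identity sending $X$ into $Y_A$, and it is not compact.
\end{example}

For a general preorder we need, whenever $s\not\le t$, infinitely many $\varphi$ with $d_\varphi\in Z_t$ such that all vectors of $Z_s$ vanish at $\varphi$. We reserve an infinite set $F_t$ for each $t$ and keep it alive exactly in those $Z_s$ with $s\le t$. A further infinite set $F_\infty$, alive in all $Z_s$, serves to compute quotient norms.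

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Partition $F$ into infinite sets $F_\infty$ and $F_t$ $(t\in\mathcal{P})$, and put
\[
A_s=\bigcup\{F_r:r\in\mathcal{P},\ s\not\le r\},\qquad Z_s=Y_{A_s}.
\]
Let $s\le t$. If $s\not\le r$ then $t\not\le r$ by transitivity; so $A_s\subset A_t$ and $Z_t\subset Z_s$. The norm on $Z$ is $\|(z_s)\|=\max_s\|z_s\|$. An operator $T$ on $Z$ is given by its entries $T_{s,t}\in\mathcal{B}(Z_t,Z_s)$ through $(Tz)_s=\sum_tT_{s,t}z_t$, composition is the matrix product, and $T$ is compact if and only if each $T_{s,t}$ is.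

\emph{The entries.} Let $T\in\mathcal{B}(Z_t,Z_s)$. By Proposition~\ref{prop:space}(b), $T=\lambda J+K$ as a map into $X$. If $s\le t$, then $K=T-\lambda J$ takes its values in the closed subspace $Z_s$, so $T=\lambda J_{t,s}+K$ with $K\in\mathcal{K}(Z_t,Z_s)$. If $s\not\le t$, then $F_t\subset A_s$, while $F_t\cap A_t=\emptyset$ by reflexivity. For $\varphi\in F_t$ we thus have $d_\varphi\in Z_t$ and $0=(Td_\varphi)(\varphi)=\lambda+(Kd_\varphi)(\varphi)$; as in Example~\ref{ex:T2}, $\|Kd_\varphi\|\to0$ along $F_t$, so $\lambda=0$ and $T$ is compact. Collecting the entries, $\mathcal{B}(Z)=\Phi(\mathcal{I}(\mathcal{P}))+\mathcal{K}(Z)$.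

\emph{Homomorphism.} The map $\Phi$ is linear. The $(s,t)$ entry of $\Phi(f)\Phi(g)$ is
\[
\sum_{s\le r\le t}f(s,r)g(r,t)J_{r,s}J_{t,r},
\]
which equals $(f\star g)(s,t)J_{t,s}$ if $s\le t$ and is an empty sum otherwise. So $\Phi(f)\Phi(g)=\Phi(f\star g)$.

\emph{Isometry.} The $s$-coordinate of $\Phi(f)z$ is $\sum_tf(s,t)z_t$, of norm at most $\|f\|\,\|z\|$; hence $\|\Phi(f)\|\le\|f\|$. Conversely, fix $K\in\mathcal{K}(Z)$ and $s\in\mathcal{P}$, and choose $|\theta_t|=1$ with $\theta_tf(s,t)=|f(s,t)|$. For $\varphi\in F_\infty$ the vector $d_\varphi$ lies in every $Z_t$, so $z_\varphi=(\theta_td_\varphi)_{t\in\mathcal{P}}$ belongs to $Z$, and $\|z_\varphi\|=\|d_\varphi\|\ge1$. The $s$-coordinate of $\Phi(f)z_\varphi$ is $\big(\sum_t|f(s,t)|\big)d_\varphi$, so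
\[
\|\Phi(f)+K\|\ge\frac{\|\Phi(f)z_\varphi\|-\|Kz_\varphi\|}{\|d_\varphi\|}\ge\sum_t|f(s,t)|-\|Kz_\varphi\|.
\]
A functional on $Z$ is a sum of functionals on the $Z_t$, so $(z_\varphi)_{\varphi\in F_\infty}$ is weakly null in $Z$ and $\|Kz_\varphi\|\to0$. Taking the maximum over $s$ and the infimum over $K$ gives $\|\Phi(f)+\mathcal{K}(Z)\|=\|f\|$. In particular, if $\Phi(f)$ is compact then $f=0$, so the sum $\Phi(\mathcal{I}(\mathcal{P}))+\mathcal{K}(Z)$ is direct, and $f\mapsto\Phi(f)+\mathcal{K}(Z)$ is an isometric algebra isomorphism onto $\mathcal{B}(Z)/\mathcal{K}(Z)$.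
\end{proof}

Antisymmetry was never used, and this is what makes Corollary~\ref{cor:matrix} available. Below, $E_{st}$ is the matrix unit with entry $1$ in position $(s,t)$ and $0$ elsewhere, so that $E_{rs}E_{s't}$ is $E_{rt}$ if $s=s'$ and $0$ otherwise.

\begin{proof}[Proof of Corollary~\ref{cor:matrix}]
Let $\mathcal{A}\subset M_n(\mathbb{K})$ be a subalgebra containing the diagonal matrices, and write $i\preceq j$ if $E_{ij}\in\mathcal{A}$. For $a=(a_{ij})\in\mathcal{A}$ we have $a_{ij}E_{ij}=E_{ii}aE_{jj}\in\mathcal{A}$, so $a_{ij}=0$ unless $i\preceq j$; thus $\mathcal{A}=\operatorname{span}\{E_{ij}:i\preceq j\}$. The relation $\preceq$ is reflexive since $E_{ii}\in\mathcal{A}$ and transitive since $E_{ij}E_{jk}=E_{ik}$. Hence $\mathcal{A}=\mathcal{I}(\{1,\dots,n\},\preceq)$ with the same norm, and Theorem~\ref{thm:main} applies.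
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:ideals}]
Ideals are two-sided. We first show that a nonzero closed ideal $\mathcal{J}$ contains $\mathcal{K}(Z)$. Take $T\in\mathcal{J}$, $z_0\in Z$ and $g_0\in Z^*$ with $g_0(Tz_0)=1$. For $y\in Z$ and $g\in Z^*$, the rank-one operator $z\mapsto g(z)y$ is the composition of $z\mapsto g(z)z_0$, then $T$, then $z\mapsto g_0(z)y$; so $\mathcal{J}$ contains all finite-rank operators. By Proposition~\ref{prop:space}(c), applying $P_n$ in each coordinate defines uniformly bounded finite-rank operators $\widetilde{P}_n$ on $Z$ with $\widetilde{P}_nz\to z$ for each $z$. Uniformly bounded operators that converge pointwise converge uniformly on relatively compact sets, so $\|\widetilde{P}_nK-K\|\to0$ for $K\in\mathcal{K}(Z)$, and $K\in\mathcal{J}$.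

The closed ideals of $\mathcal{B}(Z)$ containing $\mathcal{K}(Z)$ correspond, by taking images and preimages, to the closed ideals of the quotient, hence by Theorem~\ref{thm:main} to all ideals of the finite-dimensional algebra $\mathcal{I}(\mathcal{P})$; the zero ideal corresponds to $\mathcal{K}(Z)$. If $\mathcal{J}_0$ is an ideal of $\mathcal{I}(\mathcal{P})$ and $f\in\mathcal{J}_0$, then $f(s,t)E_{st}=E_{ss}fE_{tt}\in\mathcal{J}_0$, so $\mathcal{J}_0$ is spanned by the $E_{st}$ with $(s,t)$ in $U=\{(s,t):s\le t,\ E_{st}\in\mathcal{J}_0\}$. The identity $E_{s's}E_{st}E_{tt'}=E_{s't'}$ for $s'\le s\le t\le t'$ shows that $U$ has the stated property. Conversely, let $U$ have this property and $(s,t)\in U$. Multiplying $E_{st}$ by a matrix unit of $\mathcal{I}(\mathcal{P})$ gives $0$, or $E_{s't}$ with $s'\le s$, or $E_{st'}$ with $t\le t'$; so $\operatorname{span}\{E_{st}:(s,t)\in U\}$ is an ideal. The two assignments are mutually inverse and preserve inclusion.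
\end{proof}

For the chain $1\le2$ the admissible sets $U$ are $\emptyset$, $\{(1,2)\}$, $\{(1,1),(1,2)\}$, $\{(1,2),(2,2)\}$ and the set of all three pairs, so $\mathcal{B}(Z)$ has exactly five nonzero closed ideals.

\section{Construction of the space $X$}\label{sec:construction}

\subsection{What the construction has to achieve}

The space $X$ will be a subspace of $\ell_\infty(\Gamma)$ for a countable set $\Gamma$ built in finite layers. Each coordinate $\gamma$ comes with a \emph{rule}, a functional $c_\gamma^*$ that predicts the value $x(\gamma)$ from the values of $x$ on earlier layers, and $X$ is the closure of the set of vectors that obey all rules from some layer on. A lower estimate for $\|x\|$ is proved by exhibiting one coordinate; an upper estimate requires control of all coordinates. The rules are designed so that an operator $T$ that stays far from the scalars on a suitable sequence $(x_i)$ leads to a contradiction in two stages.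

If $Tx_i$ is far from $\mathbb{K}x_i$, some functional $b_i$ vanishes on $x_i$ and is large on $Tx_i$. Coordinates of \emph{even index} $j$ are allowed to add up as many as $n_j$ essentially arbitrary functionals, at the price of a factor $m_j^{-1}$. They turn the $b_i$ into a single coordinate $\eta$ of prescribed index $j$ and a vector $z$, of bounded norm, with $z(\eta)\approx0$ and $(Tz)(\eta)$ large. Coordinates of \emph{odd index} $j_0$ add up as many as $n_{j_0}$ coordinate functionals, with factor $m_{j_0}^{-1}$, but only in a rigid pattern: the index of the next coordinate is dictated, through an injective function $\sigma$, by the history so far. We build pairs $(z_k,\eta_k)$ that follow this pattern. The coordinate that adds up the $\eta_k$ shows that $T$ applied to the average of the $z_k$ has norm of order at least $m_{j_0}^{-1}$. On the average itself, coordinates of index other than $j_0$ give only $m_{j_0}^{-2}$, and the rigidity forces every coordinate of index $j_0$ either to use the $\eta_k$, which almost vanish on $z_k$, or to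 use coordinates of the wrong index, which hardly see $z_k$. Since $m_{j_0}\to\infty$, the operator $T$ cannot be bounded.

The \emph{free} coordinates have the rule $c^*=0$. They are used only to cut out the subspaces $Y_A$.

\subsection{Parameters and the index set}

Let $m_j=2^{2^{j+1}}$ for $j\ge1$, $n_0=1$ and $n_j=m_j^2(3n_{j-1})^{2^{j+2}}$. We use these numbers through the relations
\begin{equation}\label{eq:param}
m_1=16,\quad m_{j+1}=m_j^2=2^{2^{j+2}},\quad m_j\ge3j,\quad n_j\ge m_j^2,\quad n_{j-1}<n_j,\quad(3n_{j-1})^{2^{j+2}}=n_jm_j^{-2}.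
\end{equation}
(The bound $m_j\ge3j$ follows from $m_{j+1}=m_j^2\ge m_j+3$.)

We construct disjoint finite sets $\Delta_1,\Delta_2,\dots$ and put $\Gamma_0=\emptyset$, $\Gamma_n=\Delta_1\cup\dots\cup\Delta_n$, $\Gamma=\bigcup_n\Gamma_n$. The \emph{rank} of $\gamma\in\Delta_n$ is $n$. The unit vector at $\gamma$ is written $e_\gamma^*$ in $\ell_1(\Gamma)$ and $e_\gamma$ in $\ell_\infty(\Gamma_n)$, we regard $\ell_1(\Gamma_n)$ as a subspace of $\ell_1(\Gamma)$, and the pairing $b(x)=\langle b,x\rangle=\sum_\gamma b(\gamma)x(\gamma)$ is bilinear. For each $\gamma\in\Delta_{n+1}$ we shall define $c_\gamma^*\in\ell_1(\Gamma_n)$ and put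
\[
d_\gamma^*=e_\gamma^*-c_\gamma^*.
\]
By induction on $n$, the vectors $d_\gamma^*$, $\gamma\in\Gamma_n$, span $\ell_1(\Gamma_n)$, and there are $|\Gamma_n|$ of them, so they form a basis. Hence $\{d_\gamma^*:\gamma\in\Gamma\}$ is a basis of $\bigcup_n\ell_1(\Gamma_n)$. For $p\ge0$ let $P_p^*$ be the linear map on this union with $P_p^*d_\gamma^*=d_\gamma^*$ if $\operatorname{rank}\gamma\le p$ and $P_p^*d_\gamma^*=0$ otherwise, and let $Q_p^*=\mathrm{Id}-P_p^*$. Then $P_p^*$ is a projection onto $\ell_1(\Gamma_p)$, $P_0^*=0$, and $P_p^*P_q^*=P^*_{\min(p,q)}$. The restriction of $P_p^*$ to $\ell_1(\Gamma_n)$ is known as soon as $\Gamma_n$ and its rules are, so it may be used to define $\Delta_{n+1}$.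

Once $\Delta_n$ is constructed we make two choices. We fix a finite $2^{-n}$-net $B_n$ of the unit ball of $\ell_1(\Gamma_n)$, contained in that ball; nets replace the ball in order to keep the layers finite. And we assign to the elements $\xi\in\Delta_n$ distinct integers $\sigma(\xi)$ exceeding $n$ and all earlier values of $\sigma$. This yields an injective map $\sigma\colon\Gamma\to\mathbb{N}$ with $\sigma(\xi)>\operatorname{rank}\xi$.

Elements of $\Gamma$ are \emph{free} or \emph{weighted}; a weighted element has an \emph{index} $\operatorname{ind}\gamma\in\mathbb{N}$ and an \emph{age} $\operatorname{age}\gamma\in\mathbb{N}$. Let $\Delta_1=\{\varphi_1\}$, with $\varphi_1$ free and $c^*_{\varphi_1}=0$. Given $\Gamma_n$, the layer $\Delta_{n+1}$ consists of the following formal symbols, those of different types being regarded as distinct.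
\begin{itemize}
\item \emph{Free:} one element $\varphi_{n+1}$, with $c^*_{\varphi_{n+1}}=0$.
\item \emph{Age $1$, even index:} $\gamma=(n+1,j,b)$ with $j\le n+1$ even and $b\in B_n$. Put $\operatorname{ind}\gamma=j$, $\operatorname{age}\gamma=1$, $c_\gamma^*=m_j^{-1}b$.
\item \emph{Age $1$, odd index:} $\gamma=(n+1,j,b)$ with $j\le n+1$ odd and $b=e_\eta^*$, where $\eta\in\Gamma_n$ is weighted, $\operatorname{ind}\eta\equiv2\pmod4$ and $m_{\operatorname{ind}\eta}\ge n_j^2$. Put $\operatorname{ind}\gamma=j$, $\operatorname{age}\gamma=1$, $c_\gamma^*=m_j^{-1}b$.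
\item \emph{Age greater than $1$:} $\gamma=(n+1,\xi,b)$ with $\xi\in\Gamma_n$ weighted, of index $j$ and age less than $n_j$. If $j$ is even, $b\in B_n$; if $j$ is odd, $b=e_\eta^*$ with $\eta\in\Gamma_n$ weighted and $\operatorname{ind}\eta=4\sigma(\xi)$. Put $\operatorname{ind}\gamma=j$, $\operatorname{age}\gamma=\operatorname{age}\xi+1$, $c_\gamma^*=e_\xi^*+m_j^{-1}Q^*_{\operatorname{rank}\xi}b$.
\end{itemize}
Each layer is finite. Let $F=\{\varphi_n:n\in\mathbb{N}\}$; for $\varphi\in F$ we have $d_\varphi^*=e_\varphi^*$. Whenever we write $\operatorname{ind}\gamma$, the element $\gamma$ is understood to be weighted. Weighted elements have rank at least $2$, and $\operatorname{ind}\gamma\le\operatorname{rank}\gamma$: this is required at age $1$, and each further step raises the rank and keeps the index.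

\subsection{Chains and the norm of $P_q^*$}

A weighted $\gamma$ of index $j$ and age $a\le n_j$ determines its \emph{chain}: elements $\xi_1,\dots,\xi_a=\gamma$ of index $j$ with $\xi_1=(p_1,j,b_1)$ and $\xi_r=(p_r,\xi_{r-1},b_r)$ for $r\ge2$. Here $p_r=\operatorname{rank}\xi_r$, $\operatorname{age}\xi_r=r$, and $b_r$ lies in the unit ball of $\ell_1(\Gamma_{p_r-1})$. With $p_0=0$ we have $p_0<p_1<\dots<p_a$. We put $e^*_{\xi_0}=0$ and, for a function $x$ on $\Gamma$, $x(\xi_0)=0$.

\begin{lemma}\label{lem:chain}
With this notation,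
\begin{equation}\label{eq:chain}
e_\gamma^*=\sum_{r=1}^ad^*_{\xi_r}+m_j^{-1}\sum_{r=1}^aQ^*_{p_{r-1}}b_r,
\end{equation}
and if $p_{r-1}\le q<p_r$, then
\begin{equation}\label{eq:cut}
P_q^*e_\gamma^*=e^*_{\xi_{r-1}}+m_j^{-1}(P_q^*-P^*_{p_{r-1}})b_r .
\end{equation}
\end{lemma}

\begin{proof}
By definition $e^*_{\xi_i}-e^*_{\xi_{i-1}}=d^*_{\xi_i}+m_j^{-1}Q^*_{p_{i-1}}b_i$ for $1\le i\le a$ (for $i=1$ note that $Q_0^*=\mathrm{Id}$). Summing over $i$ gives \eqref{eq:chain}. For \eqref{eq:cut}, write $e_\gamma^*=e^*_{\xi_{r-1}}+\sum_{i\ge r}\big(d^*_{\xi_i}+m_j^{-1}Q^*_{p_{i-1}}b_i\big)$ and apply $P_q^*$. It fixes $e^*_{\xi_{r-1}}\in\ell_1(\Gamma_q)$ and kills $d^*_{\xi_i}$ for $i\ge r$, as $p_i>q$. Finally $P_q^*Q^*_{p_{i-1}}=P_q^*-P^*_{\min(q,p_{i-1})}$ equals $P_q^*-P^*_{p_{r-1}}$ for $i=r$ and $0$ for $i>r$.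
\end{proof}

Formula \eqref{eq:cut} explains the projection $Q^*_{\operatorname{rank}\xi}$ in the rule for age greater than $1$: however long the chain, cutting it at rank $q$ leaves one coordinate functional and one small term. This keeps the projections bounded.

\begin{lemma}\label{lem:bound}
$\|P_q^*e_\gamma^*\|_1\le2$ for all $q\ge0$ and $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
Induction on $\operatorname{rank}\gamma$, for all $q$ at once. If $\operatorname{rank}\gamma\le q$ the norm is $1$. If $\gamma$ is free of rank greater than $q$, then $P_q^*e_\gamma^*=P_q^*d_\gamma^*=0$. Otherwise \eqref{eq:cut} applies for some $r$. The functional $b_r$ has norm at most $1$ and is a combination of $e_\beta^*$ with $\operatorname{rank}\beta<\operatorname{rank}\gamma$, so $\|P_q^*b_r\|_1,\|P^*_{p_{r-1}}b_r\|_1\le2$ by induction, and $\|P_q^*e_\gamma^*\|_1\le1+4/m_j\le2$.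
\end{proof}

\subsection{The space, its projections and ranges}

By Lemma~\ref{lem:bound}, $P_q^*$ extends to an operator of norm at most $2$ on $\ell_1(\Gamma)$. Let $P_q$ be its adjoint on $\ell_\infty(\Gamma)$, so that $(P_qx)(\gamma)=\langle P_q^*e_\gamma^*,x\rangle$, and let $Q_q=\mathrm{Id}-P_q$. Then
\[
P_pP_q=P_{\min(p,q)},\qquad\|P_q\|\le2,\qquad\|Q_q\|\le3,\qquad\|P_q-P_p\|\le4 .
\]
Since $P_q^*$ is a projection onto $\ell_1(\Gamma_q)$, the vector $P_qx$ agrees with $x$ on $\Gamma_q$ and depends only on $x|_{\Gamma_q}$. So $P_qx=\iota_q(x|_{\Gamma_q})$, where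
\[
\iota_q\colon\ell_\infty(\Gamma_q)\to\ell_\infty(\Gamma),\qquad\iota_q(u)(\gamma)=\langle P_q^*e_\gamma^*,u\rangle,
\]
is an extension operator: $\iota_q(u)|_{\Gamma_q}=u$, $P_q\iota_q(u)=\iota_q(u)$ and $\|\iota_q\|\le2$. If $\operatorname{rank}\beta>q$ then $d_\beta^*(P_qx)=\langle P_q^*d_\beta^*,x\rangle=0$, which says that $y=\iota_q(u)$ satisfies $y(\beta)=c_\beta^*(y)$: the extension is computed layer by layer from the rules. Define
\[
X_{00}=\bigcup_qP_q(\ell_\infty(\Gamma)),\qquad X=\overline{X_{00}}\subset\ell_\infty(\Gamma).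
\]
The union is increasing because $P_{q+1}P_q=P_q$, and each $P_q$ has finite rank and range in $X$. For $x\in X_{00}$ we have $P_qx=x$ for large $q$, so $P_qx\to x$ for all $x\in X$ by uniform boundedness.

Let $V_n=(P_n-P_{n-1})X$. The operators $P_n-P_{n-1}$ are projections with pairwise zero products and $\sum_{n\le q}(P_n-P_{n-1})=P_q$. So each $x\in X_{00}$ is uniquely a finite sum $\sum_nx^{(n)}$ with $x^{(n)}\in V_n$, and $P_qx=\sum_{n\le q}x^{(n)}$. The \emph{range} $\operatorname{ran}x$ is the least interval of integers containing all $n$ with $x^{(n)}\ne0$; $\operatorname{ran}0=\emptyset$. For $p\le q$,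
\begin{equation}\label{eq:range}
\operatorname{ran}x\subset(p,q]\iff P_qx=x\text{ and }P_px=0\iff x=\iota_q(u)\text{ with }u|_{\Gamma_p}=0,
\end{equation}
and $\operatorname{ran}P_sx$, $\operatorname{ran}Q_sx$ are contained in $\operatorname{ran}x$. A \emph{block sequence} is a sequence of nonzero vectors $x_k\in X_{00}$ with $\max\operatorname{ran}x_k<\min\operatorname{ran}x_{k+1}$ for all $k$.

For $\xi\in\Delta_n$ we have $c_\xi^*=P_{n-1}^*e_\xi^*$, so $d_\xi^*=Q^*_{n-1}e_\xi^*$ and $\|d_\xi^*\|_1\le3$. For $\gamma\in\Delta_n$ put $d_\gamma=\iota_n(e_\gamma)$; by \eqref{eq:range}, $d_\gamma\in V_n$, and an element $x\in V_n$ equals $\sum_{\gamma\in\Delta_n}x(\gamma)d_\gamma$.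

The next lemma is the form in which \eqref{eq:chain} is used. The ranks $p_1<\dots<p_a$ of a chain cut the integers into \emph{windows} $(p_{r-1},p_r)$; the functional $b_r$ sees a vector only through the $r$-th window, and $d^*_{\xi_r}$ only at the point $p_r$.

\begin{lemma}[windows]\label{lem:window}
Let $x\in X_{00}$.
\begin{itemize}
\item[(i)] If $\operatorname{rank}\xi\notin\operatorname{ran}x$ then $d_\xi^*(x)=0$. Moreover $d_\beta^*(d_\gamma)=\delta_{\beta\gamma}$ for $\beta,\gamma\in\Gamma$.
\item[(ii)] If $\operatorname{ran}x\subset(\operatorname{rank}\gamma,\infty)$ then $x(\gamma)=0$.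
\item[(iii)] Let $\gamma$ be weighted, of index $j$, with chain as above. Then
\begin{equation}\label{eq:eval}
x(\gamma)=\sum_{r=1}^ad^*_{\xi_r}(x)+m_j^{-1}\sum_{r=1}^a\langle b_r,Q_{p_{r-1}}x\rangle,
\end{equation}
and if $\operatorname{ran}x\subset(p_{r-1},p_r)$ then $x(\gamma)=m_j^{-1}\langle b_r,x\rangle$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) $\langle d_\xi^*,(P_n-P_{n-1})x\rangle=\langle(P_n^*-P_{n-1}^*)d_\xi^*,x\rangle=0$ unless $n=\operatorname{rank}\xi$. This gives the first claim, and the second when the ranks differ. If $\beta,\gamma\in\Delta_n$, then $d_\gamma(\beta)=\delta_{\beta\gamma}$, and $c_\beta^*(d_\gamma)=0$ because $d_\gamma$ vanishes on $\Gamma_{n-1}$.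

(ii) With $p=\operatorname{rank}\gamma$ we have $x(\gamma)=(P_px)(\gamma)=0$.

(iii) Formula \eqref{eq:eval} is \eqref{eq:chain} paired with $x$. Let $\operatorname{ran}x\subset(p_{r-1},p_r)$. The first sum vanishes by (i). For $i>r$, $Q_{p_{i-1}}x=0$. For $i<r$, $Q_{p_{i-1}}x=x$ vanishes on $\Gamma_{p_i-1}$ by (ii), and $b_i\in\ell_1(\Gamma_{p_i-1})$. For $i=r$, $Q_{p_{r-1}}x=x$.
\end{proof}

\begin{example}[the first two layers]\label{ex:layers}
No weighted element has rank $1$, so $\Delta_2$ consists of $\varphi_2$ and the elements $\gamma=(2,2,\beta e^*_{\varphi_1})$ with $\beta e^*_{\varphi_1}\in B_1$. The vector $d_{\varphi_1}$ has the value $1$ at $\varphi_1$, the value $0$ at $\varphi_2$, and the value $\beta/m_2=\beta/256$ at $\gamma$: it is not supported on one point, but leaves small traces on weighted coordinates. The example also shows why the subspaces $Y_A$ are defined by free coordinates. For $\beta\ne0$ the vector $x=d_{\varphi_1}-(\beta/256)d_\gamma$ vanishes at $\gamma$, but $P_1x=d_{\varphi_1}$ does not; the kernel of a weighted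 coordinate need not be invariant under the projections $P_n$.
\end{example}

That the traces are small is a general fact.

\begin{lemma}[local support]\label{lem:local}
Let $v\in\ell_\infty(\Gamma_q)$, $\|v\|\le1$, and suppose that $v$ vanishes at all elements of $\Gamma_q$ of index $i$. Then $|\iota_q(v)(\gamma)|\le4m_i^{-1}$ for all $\gamma\in\Gamma$ with $\operatorname{ind}\gamma=i$.
\end{lemma}

\begin{proof}
If $\gamma\in\Gamma_q$ the value is $v(\gamma)=0$. Otherwise $p_{r-1}\le q<p_r$ for some $r$, and by \eqref{eq:cut} the value is $v(\xi_{r-1})+m_i^{-1}\langle(P_q^*-P^*_{p_{r-1}})b_r,v\rangle$. The first term is $0$, because $r=1$ or $\xi_{r-1}\in\Gamma_q$ has index $i$, and the second is at most $4m_i^{-1}$ in modulus.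
\end{proof}

\section{Rapidly increasing sequences and the basic inequality}\label{sec:ris}

To bound $\sum_k\lambda_kx_k$ at a coordinate $\gamma$ of index $h$, we want to group the blocks $x_k$ by the windows of $\gamma$, gain a factor $m_h^{-1}$ from Lemma~\ref{lem:window}(iii), and repeat the procedure with coordinates of smaller rank. The obstacle is a block whose range contains one of the ranks $p_r$: there may be $n_h$ such blocks, and for them the lemma gives no factor $m_h^{-1}$. The following definition builds this factor in for most blocks.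

\begin{definition}\label{def:ris}
Let $C>0$ and let $I\subset\mathbb{N}$ be an interval. A block sequence $(x_k)_{k\in I}$ is a \emph{$C$-RIS} (rapidly increasing sequence) if $\|x_k\|\le C$ for all $k$ and there are strictly increasing $j_k\in\mathbb{N}$ such that
\begin{itemize}
\item[(R1)] $j_{k+1}>\max\operatorname{ran}x_k$ whenever $k,k+1\in I$;
\item[(R2)] $|x_k(\gamma)|\le Cm_i^{-1}$ whenever $\operatorname{ind}\gamma=i<j_k$.
\end{itemize}
A \emph{RIS} is a $C$-RIS for some $C$.
\end{definition}

A subsequence of a $C$-RIS, reindexed and with the corresponding $j_k$, is a $C$-RIS. For a given index $h$, condition (R2) takes care of the blocks with $j_k>h$, and (R1) will show that among the blocks with $j_k\le h$ only the last one matters.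

\begin{example}\label{ex:freeRIS}
The sequence $(d_{\varphi_n})$ is a $4$-RIS with $j_n=n$. Indeed $\operatorname{ran}d_{\varphi_n}=\{n\}$, $\|d_{\varphi_n}\|\le\|\iota_n\|\le2$, and $e_{\varphi_n}$ vanishes at all weighted elements, so Lemma~\ref{lem:local} gives $|d_{\varphi_n}(\gamma)|\le4m_i^{-1}$ for every $\gamma$ of index $i$ and every $i$.
\end{example}

In Section~\ref{sec:operators} a projection $Q_s$ will cut through a sum of blocks, so we prove all estimates for $Q_sx_k$ in place of $x_k$; the case $s=0$ is that of $x_k$ itself.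

\begin{lemma}\label{lem:tail}
Let $(x_k)$ be a $C$-RIS. If $\operatorname{ind}\gamma=h<j_k$, then $|(Q_sx_k)(\gamma)|\le6Cm_h^{-1}$ for all $s\ge0$.
\end{lemma}

\begin{proof}
If $\operatorname{rank}\gamma\le s$, then $(P_sx_k)(\gamma)=x_k(\gamma)$ and the value is $0$. Otherwise $p_{r-1}\le s<p_r$ for some $r$, and \eqref{eq:cut} gives
\[
(Q_sx_k)(\gamma)=x_k(\gamma)-x_k(\xi_{r-1})-m_h^{-1}\langle b_r,(P_s-P_{p_{r-1}})x_k\rangle .
\]
The first two terms are at most $Cm_h^{-1}$ by (R2), and the third is at most $4Cm_h^{-1}$.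
\end{proof}

\subsection{Weighted trees}

Repeated grouping produces a tree whose leaves are the indices $k$, and the coefficient of $|\lambda_k|$ in the final estimate is the product of the factors met on the way to the leaf $k$.

A \emph{weighted tree} is a finite rooted tree whose leaves are labeled by distinct positive integers and in which every other vertex, called a \emph{node}, carries an index $h\in\mathbb{N}$ and has at least $1$ and at most $3n_h$ children. The function $g\colon\mathbb{N}\to[0,1]$ of the tree is defined as follows: $g(k)$ is the product of the numbers $m_h^{-1}$ over the nodes above the leaf $k$, and $g(k)=0$ if $k$ is not a label. Let $W$ be the set of functions of weighted trees, $W_h$ the set of functions of trees whose root is a node of index $h$, and $W^{(l)}$ the set of functions of trees with no node of index $l$. The tree reduced to one leaf gives the indicator function $1_k$, so $W=\{1_k:k\in\mathbb{N}\}\cup\bigcup_hW_h$ and $1_k\in W^{(l)}$. Joining trees under a new root shows: if $g_1,\dots,g_d\in W$ have disjoint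 supports and $1\le d\le3n_h$, then $m_h^{-1}(g_1+\dots+g_d)\in W_h$, and this function is in $W^{(l)}$ if all $g_i$ are and $h\ne l$.

The growth of $n_l$ was chosen for the next lemma: nodes of index less than $l$ branch too little to give a large value to a noticeable fraction of $n_l$ leaves.

\begin{lemma}\label{lem:trees}
Let $E\subset\mathbb{N}$ with $|E|=n_l$, and put $\operatorname{av}(g)=n_l^{-1}\sum_{k\in E}g(k)$.
\begin{itemize}
\item[(i)] $\operatorname{av}(1_k)\le m_l^{-2}$. If $g\in W_i$, then $\operatorname{av}(g)\le2m_i^{-1}m_l^{-1}$ for $i<l$ and $\operatorname{av}(g)\le m_i^{-1}$ for $i\ge l$. Hence $\operatorname{av}(g)\le2m_l^{-1}$ for all $g\in W$.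
\item[(ii)] If $g\in W^{(l)}$, then $\operatorname{av}(g)\le2m_l^{-2}$.
\end{itemize}
\end{lemma}

\begin{proof}
We claim that in any weighted tree the number of leaves having at most $D$ nodes above them, all of index less than $l$, is at most $(3n_{l-1})^D$. Use induction on $D$. If the tree is a single leaf, the number is $1$. If the root is a node of index $h$, the number is $0$ when $D=0$ or $h\ge l$; otherwise the root has at most $3n_h\le3n_{l-1}$ children, and the subtree of each contributes at most $(3n_{l-1})^{D-1}$. Call a leaf \emph{shallow} if it has this property with $D=2^{l+2}$. By \eqref{eq:param} there are at most $n_lm_l^{-2}$ shallow leaves.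

(ii) Leaves with $g(k)\le m_l^{-2}$ contribute at most $m_l^{-2}$ to $\operatorname{av}(g)$. Let $g(k)>m_l^{-2}=m_{l+1}^{-1}$. No node above $k$ has index greater than $l$, and none has index $l$ by the choice of the tree. Each node contributes a factor at most $1/2$ and $m_l^{-2}=2^{-2^{l+2}}$, so there are fewer than $2^{l+2}$ nodes above $k$. Thus $k$ is shallow, and these leaves contribute at most $n_l^{-1}\cdot n_lm_l^{-2}$.

(i) We have $\operatorname{av}(1_k)\le n_l^{-1}\le m_l^{-2}$, and $g\le m_i^{-1}$ for $g\in W_i$, which settles $i\ge l$. Let $i<l$ and write $g(k)=m_i^{-1}\pi_k$, where $\pi_k$ is the product over the nodes above $k$ other than the root. Leaves with $\pi_k\le m_l^{-1}$ contribute at most $m_i^{-1}m_l^{-1}$. If $\pi_k>m_l^{-1}=2^{-2^{l+1}}$, then these nodes have index less than $l$ and there are fewer than $2^{l+1}$ of them; the root has index $i<l$; so $k$ is shallow. These leaves contribute at most $m_i^{-1}m_l^{-2}$.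
\end{proof}

\subsection{The basic inequality}

\begin{proposition}[basic inequality]\label{prop:basic}
Let $(x_k)_{k\in I}$ be a $C$-RIS, with $I$ a finite nonempty interval, and let $\lambda_k\in\mathbb{K}$, $s\ge0$, $\gamma\in\Gamma$. There are $u\in\{0\}\cup\{1_k:k\in I\}$ and $g\in W\cup\{0\}$, with disjoint supports contained in $I$, such that
\begin{equation}\label{eq:basic}
\Big|\Big(Q_s\sum_{k\in I}\lambda_kx_k\Big)(\gamma)\Big|\le6C\sum_{k\in I}|\lambda_k|\,(u+g)(k),
\end{equation}
where $g=0$ if $\gamma$ is free and $g\in W_{\operatorname{ind}\gamma}\cup\{0\}$ otherwise. If, for some $j_0\in\mathbb{N}$,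
\begin{equation}\label{eq:H}
\Big|\Big(Q_s\sum_{k\in I'}\lambda_kx_k\Big)(\beta)\Big|\le6C\max_{k\in I'}|\lambda_k|\quad\text{whenever }\operatorname{ind}\beta=j_0\text{ and }\emptyset\ne I'\subset I\text{ is an interval},
\end{equation}
then one can take $g\in W^{(j_0)}\cup\{0\}$.
\end{proposition}

\begin{proof}
Fix $s$. We use induction on $\operatorname{rank}\gamma$, for all intervals $I$ at once; hypothesis \eqref{eq:H} passes to subintervals.

If $\gamma$ is free, then $Q_s^*e_\gamma^*$ is $0$ or $d_\gamma^*=e_\gamma^*$. By Lemma~\ref{lem:window}(i), $d_\gamma^*$ is nonzero on at most one $x_k$, and $|d_\gamma^*(x_k)|=|x_k(\gamma)|\le C$. Take $g=0$ and $u=1_k$ or $u=0$. This covers rank $1$. If \eqref{eq:H} is assumed and $\operatorname{ind}\gamma=j_0$, take $g=0$ and $u=1_{k_0}$ with $|\lambda_{k_0}|$ maximal.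

In the remaining case let $h=\operatorname{ind}\gamma$, with $h\ne j_0$ if \eqref{eq:H} is assumed, and let $\xi_r,p_r,b_r$ $(1\le r\le a)$ describe the chain of $\gamma$. Put $I^-=\{k\in I:j_k\le h\}$, an initial segment of $I$, and $I^+=I\setminus I^-$.

\emph{The blocks in $I^-$.} If $I^-=\emptyset$ put $u=0$. Otherwise let $l=\max I^-$. For $k\in I^-$ with $k<l$, (R1) gives
\[
\max\operatorname{ran}x_k<j_{k+1}\le j_l\le h=\operatorname{ind}\xi_1\le p_1 .
\]
So $Q_sx_k$ has range in the first window, and $|(Q_sx_k)(\gamma)|=m_h^{-1}|\langle b_1,Q_sx_k\rangle|\le3Cm_h^{-1}$. These $x_k$ have disjoint nonempty ranges in $[1,h-1]$, so there are fewer than $h$ of them, and since $3h\le m_h$ their total contribution to the left side of \eqref{eq:basic} is at most $C\max_{I^-}|\lambda_k|$. The block $x_l$ contributes at most $\|Q_s\|C|\lambda_l|\le3C|\lambda_l|$. Choose $k_0\in I^-$ with $|\lambda_{k_0}|=\max_{I^-}|\lambda_k|$ and put $u=1_{k_0}$; the contribution of $I^-$ is at most $4C|\lambda_{k_0}|$.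

\emph{The blocks in $I^+$.} Let $I_0$ be the set of $k\in I^+$ such that $p_r\in\operatorname{ran}x_k$ for some $1\le r\le a$. Each $p_r$ lies in at most one range, so $|I_0|\le a$, and by Lemma~\ref{lem:tail} each $k\in I_0$ contributes at most $6Cm_h^{-1}|\lambda_k|$. For $1\le r\le a$ let $I_r=\{k\in I^+:\operatorname{ran}x_k\subset(p_{r-1},p_r)\}$. Since the ranges are successive, $I_r$ is an interval; the sets $I_0,I_1,\dots,I_a$ are disjoint. For any other $k\in I^+$ the interval $\operatorname{ran}x_k$ lies beyond $p_a$, and $k$ contributes $0$ by Lemma~\ref{lem:window}(ii).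

Let $I_r\ne\emptyset$ and $y_r=Q_s\sum_{k\in I_r}\lambda_kx_k$. Then $\operatorname{ran}y_r\subset(p_{r-1},p_r)$, so $y_r(\gamma)=m_h^{-1}\langle b_r,y_r\rangle$. As $b_r$ is in the unit ball of $\ell_1(\Gamma_{p_r-1})$, there is $\eta_r\in\Gamma_{p_r-1}$ with $|\langle b_r,y_r\rangle|\le|y_r(\eta_r)|$. Since $\operatorname{rank}\eta_r<\operatorname{rank}\gamma$, the induction hypothesis for $\eta_r$ and $I_r$ provides $u_r,g_r$, disjointly supported in $I_r$, with
\[
|y_r(\gamma)|\le6Cm_h^{-1}\sum_{k\in I_r}|\lambda_k|\,(u_r+g_r)(k).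
\]
Put $u_r=g_r=0$ if $I_r=\emptyset$, and
\[
g=m_h^{-1}\Big(\sum_{k\in I_0}1_k+\sum_{r=1}^au_r+\sum_{r=1}^ag_r\Big).
\]
The nonzero summands are at most $3a\le3n_h$ disjointly supported members of $W$, and of $W^{(j_0)}$ if \eqref{eq:H} is assumed. So $g=0$ or $g\in W_h$, and $g\in W^{(j_0)}\cup\{0\}$ if \eqref{eq:H} is assumed. Finally $\operatorname{supp}g\subset I^+$ and $\operatorname{supp}u\subset I^-$, and adding the contributions gives \eqref{eq:basic}.
\end{proof}

\begin{corollary}[averages]\label{cor:avg}
Let $(x_k)_{k=1}^{n_l}$ be a $C$-RIS, $\bar{x}=n_l^{-1}\sum_kx_k$, $s\ge0$, and let $\operatorname{ind}\gamma=i$.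
\begin{itemize}
\item[(a)] If $i<l$, then $|(Q_s\bar{x})(\gamma)|\le18Cm_i^{-1}m_l^{-1}$.
\item[(b)] If $i>l$, then $|(Q_s\bar{x})(\gamma)|\le12Cm_l^{-2}$.
\item[(c)] $\|\bar{x}\|\le18Cm_l^{-1}$.
\item[(d)] If $\big|\sum_{k\in I'}x_k(\beta)\big|\le6C$ for all $\beta$ of index $l$ and all intervals $I'\subset\{1,\dots,n_l\}$, then $\|\bar{x}\|\le18Cm_l^{-2}$.
\end{itemize}
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:basic} with all $\lambda_k=1$ and divide by $n_l$: the bound is $6C(\operatorname{av}(u)+\operatorname{av}(g))$, with $\operatorname{av}(u)\le m_l^{-2}$. Lemma~\ref{lem:trees} gives, in the four cases, (a) $6C(m_l^{-2}+2m_i^{-1}m_l^{-1})$, where $m_l^{-1}\le m_i^{-1}$; (b) $6C(m_l^{-2}+m_i^{-1})$, where $m_i\ge m_{l+1}=m_l^2$; (c) $6C(m_l^{-2}+2m_l^{-1})$ at every coordinate, with $s=0$; (d) $6C(m_l^{-2}+2m_l^{-2})$ at every coordinate, with $s=0$, the hypothesis being \eqref{eq:H} for $j_0=l$.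
\end{proof}

Parts (a)--(c) say that $m_l\bar{x}$ is bounded and is seen only faintly by coordinates whose index is large and different from $l$: an average of length $n_l$ is tuned to the index $l$. Part (d) says that if the coordinates of index $l$ do not add up the blocks either, then a further factor $m_l^{-1}$ is gained.

\begin{corollary}\label{cor:weak}
Every infinite RIS is weakly null.
\end{corollary}

\begin{proof}
Otherwise there are $x^*\in X^*$, $c\ne0$ and a subsequence, again a $C$-RIS and again denoted $(x_k)$, with $x^*(x_k)\to c$. Fix $l$. The averages of $n_l$ successive terms have norm at most $18Cm_l^{-1}$ by Corollary~\ref{cor:avg}(c), and $x^*$ tends to $c$ on them as the starting point goes to infinity. So $|c|\le18C\|x^*\|m_l^{-1}$ for every $l$, which forces $c=0$.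
\end{proof}

\section{Operators are asymptotically scalar on a RIS}\label{sec:operators}

\begin{proposition}\label{prop:scalar}
Let $Y\subset X$ be a closed subspace, $T\in\mathcal{B}(Y,X)$, and $(x_i)$ an infinite $C$-RIS in $Y$. Then $\operatorname{dist}(Tx_i,\mathbb{K}x_i)\to0$.
\end{proposition}

Suppose not. Passing to a subsequence, we assume throughout this section that
\begin{equation}\label{eq:far}
\operatorname{dist}(Tx_i,\mathbb{K}x_i)\ge\delta>0\quad\text{for all }i .
\end{equation}
All vectors to which $T$ is applied below are linear combinations of the $x_i$, so nothing is required of $Y$.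

\subsection{First stage: even indices}

The rules accept only functionals in some $\ell_1(\Gamma_N)$, so the functional separating $Tx_i$ from $\mathbb{K}x_i$ has to be finitely supported.

\begin{lemma}\label{lem:separate}
For each $i$ there are $N$ and $b$ in the unit ball of $\ell_1(\Gamma_N)$ with $b(x_i)=0$ and $b(Tx_i)$ real and at least $\delta/2$.
\end{lemma}

\begin{proof}
Let $\rho_N=\min_{\lambda\in\mathbb{K}}\max_{\gamma\in\Gamma_N}|(Tx_i)(\gamma)-\lambda x_i(\gamma)|$, attained at $\lambda_N$. Suppose $\rho_N<\delta/2$ for all $N$. Fix $\gamma_0$ with $x_i(\gamma_0)\ne0$. For $N\ge\operatorname{rank}\gamma_0$ we have $|\lambda_N|\,|x_i(\gamma_0)|\le\|Tx_i\|+\delta/2$, so $(\lambda_N)$ has a cluster point $\lambda$, and $|(Tx_i)(\gamma)-\lambda x_i(\gamma)|\le\delta/2$ for every $\gamma\in\Gamma$. This contradicts \eqref{eq:far}. So $\rho_N\ge\delta/2$ for some $N$. In $\ell_\infty(\Gamma_N)$, the vector $Tx_i|_{\Gamma_N}$ has distance $\rho_N$ from the subspace $\mathbb{K}x_i|_{\Gamma_N}$, and the Hahn--Banach theorem gives a functional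 $b$ of norm $1$ that vanishes on the subspace and takes the value $\rho_N$ on the vector.
\end{proof}

\begin{lemma}\label{lem:pair}
For every even $j$, every $q\ge0$ and every $\varepsilon>0$ there are $k_1<\dots<k_{n_j}$ and $\eta\in\Gamma$ such that $z=m_jn_j^{-1}\sum_{i=1}^{n_j}x_{k_i}$ satisfies
\[
\min\operatorname{ran}z>q,\qquad\operatorname{ind}\eta=j,\qquad|z(\eta)|\le\varepsilon,\qquad\operatorname{Re}(Tz)(\eta)\ge\delta/4,\qquad\|P_qTz\|\le\varepsilon .
\]
\end{lemma}

\begin{proof}
We choose the vectors so that both $x_{k_i}$ and, up to a small error, $Tx_{k_i}$ lie in the $i$-th window of the chain of $\eta$. Let $\varepsilon'>0$, $q_0=q$, $k_0=0$, and suppose $q_{i-1},k_{i-1}$ are chosen. The operator $P_{q_{i-1}}T$ has finite rank and $(x_k)$ is weakly null (Corollary~\ref{cor:weak}), so there is $k_i>k_{i-1}$ with $\min\operatorname{ran}x_{k_i}>q_{i-1}$ and $\|P_{q_{i-1}}Tx_{k_i}\|\le\varepsilon'$. Take $N$ and $b$ from Lemma~\ref{lem:separate} for $x_{k_i}$. Choose $q_i>\max(N,\max\operatorname{ran}x_{k_i},q_{i-1},j)+1$ so large that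 $\|Q_{q_i-1}Tx_{k_i}\|\le\varepsilon'$ and $2^{-(q_i-1)}\le\varepsilon'$, and choose $b_i\in B_{q_i-1}$ with $\|b_i-b\|_1\le\varepsilon'$. Then
\begin{equation}\label{eq:bi}
|b_i(x_{k_i})|\le C\varepsilon',\qquad\operatorname{Re}b_i(Tx_{k_i})\ge\delta/2-C\|T\|\varepsilon' .
\end{equation}
Let $\zeta_1=(q_1,j,b_1)$, $\zeta_i=(q_i,\zeta_{i-1},b_i)$ for $2\le i\le n_j$, and $\eta=\zeta_{n_j}$. These are elements of $\Gamma$ of index $j$, because $j\le q_1$ is even, $b_i\in B_{q_i-1}$, and $\zeta_{i-1}\in\Gamma_{q_i-1}$ has age $i-1<n_j$. The windows of $\eta$ are $(0,q_1),(q_1,q_2),\dots$, and the $i$-th one contains $(q_{i-1},q_i)$.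

Since $\operatorname{ran}x_{k_i}\subset(q_{i-1},q_i)$, Lemma~\ref{lem:window}(iii) gives $x_{k_i}(\eta)=m_j^{-1}b_i(x_{k_i})$. Hence $z(\eta)=n_j^{-1}\sum_ib_i(x_{k_i})$ and $|z(\eta)|\le C\varepsilon'$. Write $Tx_{k_i}=y_i+w_i$ with
\[
y_i=(P_{q_i-1}-P_{q_{i-1}})Tx_{k_i},\qquad w_i=P_{q_{i-1}}Tx_{k_i}+Q_{q_i-1}Tx_{k_i},\qquad\|w_i\|\le2\varepsilon' .
\]
Again $\operatorname{ran}y_i\subset(q_{i-1},q_i)$, so $m_jy_i(\eta)=b_i(y_i)=b_i(Tx_{k_i})-b_i(w_i)$. With \eqref{eq:bi},
\[
\operatorname{Re}(Tz)(\eta)=n_j^{-1}\sum_i\operatorname{Re}\big(m_jy_i(\eta)+m_jw_i(\eta)\big)\ge\delta/2-C\|T\|\varepsilon'-2\varepsilon'-2m_j\varepsilon' .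
\]
Finally $P_q=P_qP_{q_{i-1}}$, so $\|P_qTx_{k_i}\|\le2\varepsilon'$ and $\|P_qTz\|\le2m_j\varepsilon'$. Take $\varepsilon'$ small enough.
\end{proof}

\begin{remark}\label{rem:even}
Even indices alone give no contradiction. Take a $C$-RIS with $\|x_i\|>\delta'>0$, such as that of Example~\ref{ex:freeRIS}, and run the proof with $b=\theta e_\gamma^*$, $|\theta|=1$, $b(x_{k_i})>\delta'$. It yields $\operatorname{Re}z(\eta)\ge\delta'-C\varepsilon'$, so the average $n_j^{-1}\sum_ix_{k_i}$ has norm at least $(\delta'-C\varepsilon')m_j^{-1}$. Thus for even $l$ the order $m_l^{-1}$ in Corollary~\ref{cor:avg}(c) is attained, and the conclusion of (d) is false without its hypothesis. The hypothesis has to come from a shortage of coordinates, and this is what the odd indices provide.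
\end{remark}

\subsection{Second stage: a dependent sequence}

Fix an odd $j_0$, put $n=n_{j_0}$, and choose $\varepsilon>0$ with $n\varepsilon\le C$ and $\varepsilon\le\delta/(32m_{j_0})$. Choose $h_1\equiv2\pmod4$ with $m_{h_1}\ge n^2$, and put $p_0=0$. For $k=1,\dots,n$ we define successively $h_k,z_k,\eta_k,p_k,\xi_k$. If $k\ge2$, let $h_k=4\sigma(\xi_{k-1})$. Apply Lemma~\ref{lem:pair} with $j=h_k$, $q=p_{k-1}$ and $\varepsilon$ to obtain $z_k$ and $\eta_k$. Choose
\[
p_k>\max(\operatorname{rank}\eta_k,\ \max\operatorname{ran}z_k,\ j_0,\ p_{k-1})\quad\text{with}\quad\|Q_{p_k-1}Tz_k\|\le\varepsilon,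
\]
and let $\xi_1=(p_1,j_0,e^*_{\eta_1})$ and $\xi_k=(p_k,\xi_{k-1},e^*_{\eta_k})$ for $k\ge2$. The choice of $h_k=\operatorname{ind}\eta_k$ is exactly what the rules for odd index require, and $\operatorname{age}\xi_{k-1}=k-1<n_{j_0}$; so $\xi_k\in\Delta_{p_k}$. We have $\operatorname{ran}z_k\subset(p_{k-1},p_k)$, and $z_k=m_{h_k}\bar{x}_k$, where $\bar{x}_k$ is an average of $n_{h_k}$ terms of the $C$-RIS $(x_i)$.

\begin{lemma}\label{lem:zRIS}
$(z_k)_{k=1}^n$ is an $18C$-RIS with $j_k=h_k$.
\end{lemma}

\begin{proof}
For $k\ge2$, $h_k=4\sigma(\xi_{k-1})>p_{k-1}$, while $p_{k-1}>\max\operatorname{ran}z_{k-1}$ and $p_{k-1}>\operatorname{rank}\eta_{k-1}\ge h_{k-1}$. So $(h_k)$ increases strictly and (R1) holds. Corollary~\ref{cor:avg}(c) gives $\|z_k\|\le18C$, and Corollary~\ref{cor:avg}(a) with $s=0$ gives (R2).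
\end{proof}

The next lemma is the point at which $\sigma$ is used. An arbitrary chain of index $j_0$ follows the chain $(\xi_k)$ for a while and then leaves it; once it has left, injectivity of $\sigma$ prevents it from using a coordinate tuned to any later $z_k$.

\begin{lemma}\label{lem:Hholds}
If $\operatorname{ind}\beta=j_0$, then $\sum_{k=1}^n|z_k(\beta)|\le40C$.
\end{lemma}

\begin{proof}
Let $\beta$ have chain $\xi'_1,\dots,\xi'_a$, $a\le n$, with ranks $p'_r$ (and $p'_0=0$) and functionals $b_r=e^*_{\eta'_r}$.

\emph{Matching of indices.} We claim: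
\begin{equation}\label{eq:match}
\text{if }\operatorname{ind}\eta'_r=h_k,\text{ then }r=k,\text{ and }\xi'_i=\xi_i,\ \eta'_i=\eta_i\text{ for all }i<r.
\end{equation}
If $r=1$, then $h_k=\operatorname{ind}\eta'_1\equiv2\pmod4$, whereas $h_k\equiv0\pmod4$ for $k\ge2$; so $k=1$. If $r\ge2$, then $h_k=4\sigma(\xi'_{r-1})\equiv0\pmod4$, so $k\ge2$ and $\sigma(\xi'_{r-1})=\sigma(\xi_{k-1})$. By injectivity $\xi'_{r-1}=\xi_{k-1}$. Comparing ages gives $r=k$, and an element determines its chain.

Let $t$ be the largest $r\le a$ with $\operatorname{ind}\eta'_r=h_r$, and $t=0$ if there is none.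

\emph{The terms $k<t$.} By \eqref{eq:match} with $r=t$, we have $p'_{k-1}=p_{k-1}$, $p'_k=p_k$ and $\eta'_k=\eta_k$. So $z_k$ has range in the $k$-th window of $\beta$, and $|z_k(\beta)|=m_{j_0}^{-1}|z_k(\eta_k)|\le\varepsilon$. The sum over $k<t$ is at most $n\varepsilon\le C$.

\emph{The term $k=t$.} Here $\eta'_t$ has the index to which $z_t$ is tuned but may differ from $\eta_t$, and we use only $|z_t(\beta)|\le18C$.

\emph{The terms $k>t$.} The ranks $p'_r$ may now cut through $\operatorname{ran}z_k$, so we use \eqref{eq:eval} in full: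
\[
z_k(\beta)=\sum_{r=1}^ad^*_{\xi'_r}(z_k)+m_{j_0}^{-1}\sum_{r=1}^a\big(Q_{p'_{r-1}}z_k\big)(\eta'_r).
\]
There are at most $n^2$ pairs $(r,k)$, so it suffices to bound each term by a multiple of $n^{-2}$. Note that $m_{h_k}\ge m_{h_1}\ge n^2$. By Lemma~\ref{lem:window}(i), $d^*_{\xi'_r}$ is nonzero on at most one of the blocks $x_i$ occurring in $z_k$, so
\[
|d^*_{\xi'_r}(z_k)|\le3Cm_{h_k}n_{h_k}^{-1}\le3Cm_{h_k}^{-1}\le3Cn^{-2}.
\]
For the second sum let $i=\operatorname{ind}\eta'_r$. Then $i\ne h_k$: otherwise \eqref{eq:match} gives $r=k$, so $\operatorname{ind}\eta'_k=h_k$ and $k\le t$. Corollary~\ref{cor:avg}(a),(b), applied to $\bar{x}_k$ with $s=p'_{r-1}$ and multiplied by $m_{h_k}$, give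
\[
\big|\big(Q_{p'_{r-1}}z_k\big)(\eta'_r)\big|\le\max\big(18Cm_i^{-1},\,12Cm_{h_k}^{-1}\big).
\]
It remains to see that $m_i\ge n^2$. For $r=1$ this is required by the rule for age $1$ and odd index. For $r\ge2$ it follows from the case $r=1$ and
\[
i=4\sigma(\xi'_{r-1})>\operatorname{rank}\xi'_{r-1}\ge\operatorname{rank}\xi'_1>\operatorname{rank}\eta'_1\ge\operatorname{ind}\eta'_1 .
\]
So each term of the second sum is at most $18Cn^{-2}$, and the sum over $k>t$ is at most $3C+18C$.

The total is at most $C+18C+21C=40C$.
\end{proof}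

\begin{proof}[End of the proof of Proposition~\ref{prop:scalar}]
Let $\bar{z}=n^{-1}\sum_{k=1}^nz_k\in Y$. Since $40C\le6\cdot18C$, Lemmas~\ref{lem:zRIS} and~\ref{lem:Hholds} allow us to apply Corollary~\ref{cor:avg}(d) with $l=j_0$ and constant $18C$:
\[
\|\bar{z}\|\le324\,Cm_{j_0}^{-2}.
\]
For the lower bound on $T\bar{z}$ evaluate at $\gamma=\xi_n$. Write $Tz_k=y_k+w_k$ with $y_k=(P_{p_k-1}-P_{p_{k-1}})Tz_k$ and $w_k=P_{p_{k-1}}Tz_k+Q_{p_k-1}Tz_k$, so that $\|w_k\|\le2\varepsilon$. The range of $y_k$ lies in the $k$-th window of $\gamma$, so $y_k(\gamma)=m_{j_0}^{-1}y_k(\eta_k)$, and $\operatorname{Re}y_k(\eta_k)\ge\delta/4-2\varepsilon$. Hence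
\[
\|T\bar{z}\|\ge\operatorname{Re}(T\bar{z})(\gamma)\ge m_{j_0}^{-1}(\delta/4-2\varepsilon)-2\varepsilon\ge\frac{\delta}{4m_{j_0}}-4\varepsilon\ge\frac{\delta}{8m_{j_0}} .
\]
Comparing the two bounds gives $m_{j_0}\le2592\,C\|T\|/\delta$ for every odd $j_0$, which is impossible since $m_j\to\infty$.
\end{proof}

\section{Operators on the subspaces $Y_A$}\label{sec:YA}

We now prove Proposition~\ref{prop:space}, with the functionals $x\mapsto x(\varphi)$ given by the free coordinates and with $d_\varphi$, $P_n$ as in Section~\ref{sec:construction}.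

\begin{proof}[Proof of Proposition~\ref{prop:space}(a) and (c)]
For $\varphi,\psi\in F$ we have $d_\varphi(\psi)=d_\psi^*(d_\varphi)=\delta_{\psi\varphi}$ by Lemma~\ref{lem:window}(i); in particular $\|d_\varphi\|\ge1$. Example~\ref{ex:freeRIS} and Corollary~\ref{cor:weak} give the rest of (a). The first two assertions of (c) were proved in Section~\ref{sec:construction}. For $\varphi\in F$, $(P_nx)(\varphi)=\langle P_n^*d_\varphi^*,x\rangle$ is $x(\varphi)$ or $0$, so $P_n(Y_A)\subset Y_A$.
\end{proof}

For (b) three things remain. Proposition~\ref{prop:scalar} gives one scalar for each vector, and we need one scalar for the operator. It concerns RIS only, and we need all bounded block sequences. And we must pass from block sequences to compactness. In the second step a block is split into two parts that behave like members of a RIS; both parts must stay in the domain $Y_A$, and this is the second place where freeness is used.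

\begin{proof}[Proof of Proposition~\ref{prop:space}(b)]
Let $A\subset F$ and $T\in\mathcal{B}(Y_A,X)$.

\emph{Step 1: there is $\lambda\in\mathbb{K}$ such that $S=T-\lambda J$ satisfies $Sx_i\to0$ for every infinite RIS $(x_i)$ in $Y_A$.}
Call a sequence \emph{seminormalized} if it is bounded and $\inf_i\|x_i\|>0$. For a seminormalized infinite RIS $(x_i)$ in $Y_A$, Proposition~\ref{prop:scalar} gives scalars $\mu_i$ with $Tx_i-\mu_ix_i\to0$. They are bounded, because $|\mu_i|\,\|x_i\|\le\|Tx_i\|+\|Tx_i-\mu_ix_i\|$. Let $\Lambda$ be the set of all cluster points of all such sequences $(\mu_i)$, over all seminormalized infinite RIS in $Y_A$. We show that $|\Lambda|\le1$, by adding two sequences term by term.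

Let $\lambda,\mu\in\Lambda$. Passing to subsequences, there are a seminormalized $C$-RIS $(x_i)$ with integers $j_i$ and a seminormalized $C'$-RIS $(y_l)$ with integers $j'_l$, both in $Y_A$, such that $Tx_i-\lambda x_i\to0$ and $Ty_l-\mu y_l\to0$. The ranges and the integers $j_i,j'_l$ tend to infinity, so we can choose increasing $i_k,l_k$ alternately with
\[
\max\operatorname{ran}x_{i_k}<\min\operatorname{ran}y_{l_k},\qquad j'_{l_k}\ge j_{i_k},\qquad\max\operatorname{ran}y_{l_k}<\min\big(\min\operatorname{ran}x_{i_{k+1}},\,j_{i_{k+1}}\big).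
\]
Then $w_k=x_{i_k}+y_{l_k}$ is a $(C+C')$-RIS in $Y_A$ with integers $j_{i_k}$: the third condition gives the block property and (R1), and the second gives (R2). By Proposition~\ref{prop:scalar} there are $\nu_k$ with $Tw_k-\nu_kw_k\to0$. Since $Tw_k-\lambda x_{i_k}-\mu y_{l_k}\to0$, we get $(\lambda-\nu_k)x_{i_k}+(\mu-\nu_k)y_{l_k}\to0$. Applying $P_{q_k}$ and $Q_{q_k}$ with $q_k=\max\operatorname{ran}x_{i_k}$ separates the two summands, so each tends to $0$. As the sequences are seminormalized, $\nu_k\to\lambda$ and $\nu_k\to\mu$. Hence $\lambda=\mu$.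

Let $\lambda$ be the element of $\Lambda$, or $\lambda=0$ if $\Lambda=\emptyset$, and $S=T-\lambda J$. Suppose that $\|Sx_i\|\ge\varepsilon>0$ along a subsequence of an infinite RIS in $Y_A$. The subsequence is a RIS with $\|x_i\|\ge\varepsilon/\|S\|$, so its scalars $\mu_i$ are bounded and all their cluster points lie in $\Lambda$. Thus $\Lambda=\{\lambda\}$, $\mu_i\to\lambda$, and $Sx_i=(Tx_i-\mu_ix_i)+(\mu_i-\lambda)x_i\to0$, a contradiction.

\emph{Step 2: $Sx_k\to0$ for every bounded block sequence $(x_k)$ in $Y_A$.}
Suppose not. After scaling and passing to a subsequence, $\|x_k\|\le1$ and $\|Sx_k\|\ge\varepsilon>0$ for all $k$. Put $q_0=0$ and $q_k=\max\operatorname{ran}x_k$. By \eqref{eq:range}, $x_k=\iota_{q_k}(u_k)$, where $u_k=x_k|_{\Gamma_{q_k}}$ vanishes on $\Gamma_{q_{k-1}}$. For $N\in\mathbb{N}$ split $u_k=v_k^N+w_k^N$, where $v_k^N$ agrees with $u_k$ at free elements and at elements of index at most $N$ and is $0$ elsewhere, and $w_k^N$ agrees with $u_k$ at elements of index greater than $N$ and is $0$ elsewhere. Put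
\[
y_k^N=\iota_{q_k}(v_k^N),\qquad z_k^N=\iota_{q_k}(w_k^N).
\]
Then $x_k=y_k^N+z_k^N$, both parts have norm at most $2$, and by \eqref{eq:range} both have range in $(q_{k-1},q_k]$. Both lie in $Y_A$. At $\varphi\in A\cap\Gamma_{q_k}$ they vanish because $u_k(\varphi)=0$. At $\varphi\in A$ of rank greater than $q_k$ they vanish because evaluation at $\varphi$ is $d_\varphi^*$ and Lemma~\ref{lem:window}(i) applies.

Fix $N$. The function $v_k^N$ vanishes at elements of index $i>N$, so $|y_k^N(\gamma)|\le4m_i^{-1}$ if $\operatorname{ind}\gamma=i>N$ by Lemma~\ref{lem:local}; and $|y_k^N(\gamma)|\le2\le2m_Nm_i^{-1}$ if $i\le N$. So $|y_k^N(\gamma)|\le2m_Nm_i^{-1}$ for every index $i$. If infinitely many $y_k^N$ are nonzero, they form a $2m_N$-RIS, with any increasing integers satisfying (R1). By Step 1, $Sy_k^N\to0$ as $k\to\infty$ in all cases.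

For the parts $z_k^N$, Lemma~\ref{lem:local} gives $|z_k^N(\gamma)|\le4m_i^{-1}$ only when $\operatorname{ind}\gamma=i\le N$, so $N$ has to grow along the sequence. Let $N_1=1$, $k_0=0$. Given $N_l$, choose $k_l>k_{l-1}$ with $\|Sy_{k_l}^{N_l}\|<\varepsilon/2$, and then $N_{l+1}>\max(q_{k_l},N_l)$. If infinitely many of the vectors $z_{k_l}^{N_l}$ are nonzero, they form a $4$-RIS with integers $N_l$: (R1) holds as $N_{l+1}>q_{k_l}$, and (R2) is the estimate just stated. By Step 1, $Sz_{k_l}^{N_l}\to0$ in all cases. Hence $\|Sx_{k_l}\|<\varepsilon$ for large $l$, a contradiction.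

\emph{Step 3: $S$ is compact.}
By (c), $SP_n$ and $SQ_n$ are defined on $Y_A$. Suppose $\|SQ_n|_{Y_A}\|\not\to0$. Then there is $\varepsilon>0$ such that for infinitely many $n$ there is $x\in Y_A$ with $\|x\|\le1$ and $\|SQ_nx\|>\varepsilon$. Since $(P_{n'}-P_n)x\to Q_nx$ as $n'\to\infty$, there is $n'>n$ with $\|S(P_{n'}-P_n)x\|>\varepsilon$. The vector $(P_{n'}-P_n)x$ is nonzero, lies in $Y_A$, has norm at most $4$ and has range in $(n,n']$. Choosing such vectors successively, each new $n$ being at least the previous $n'$, we obtain a bounded block sequence in $Y_A$ that contradicts Step 2. So $S$ is the norm limit of the finite-rank operators $SP_n|_{Y_A}$, and $T=\lambda J+S$ with $S$ compact.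
\end{proof}

This completes the proof of Proposition~\ref{prop:space}, and with it the proofs of Theorem~\ref{thm:main} and Corollaries~\ref{cor:matrix} and~\ref{cor:ideals}.

\begin{thebibliography}{9}

\bibitem{Acuaviva}
Antonio Acuaviva, \emph{$C(K)$-spaces with few operators relative to posets}, arXiv:2511.22339 (2025).

\bibitem{AH}
Argyros and Haydon, Acta Math. \textbf{206} (2011).

\end{thebibliography}
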